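# Ideals of free nilpotent Lie rings and an elliptic curve modulo 5

## 1. A set of ideals with a 5-group acting on it

Fix an integer $c\ge 5$. Let $\mathfrak f_{c,5}$ be the free nilpotent Lie ring of class $c$ on five generators $x_0,\dots,x_4$ (indices modulo 5), and for a prime $p$ put $L=\mathfrak f_{c,5}(\mathbb Z_p)=\mathfrak f_{c,5}\otimes\mathbb Z_p$. For a finite Lie ring $Q$ of $p$-power order write $\Phi(Q)=pQ+[Q,Q]$, let $Z(Q)$ be the center, and for an abelian $p$-group $B$ let $\Omega_1(B)$ be the set of elements killed by $p$. The proof turns on one finite set: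
$$\mathcal X=\{\,H\triangleleft L:\ H\subseteq pL+[L,L],\ |L:H|=p^{31},\ |\Omega_1(Z(L/H))|=p,\ \Omega_1(Z(L/H))\subseteq\Phi(L/H)\,\}.$$

Choose $M$ with $5^M>c$ and suppose $p\equiv1\pmod{5^M}$. Then $\mathbb Z_p$ contains the group $\mu_{5^M}$ of all $5^M$-th roots of unity, and the automorphisms
$$x_i\mapsto \zeta_ix_i\quad(\zeta_i\in\mu_{5^M}),\qquad \sigma:x_i\mapsto x_{i+1}$$
generate a group $G=\mu\rtimes\langle\sigma\rangle$ of automorphisms of $L$, where $\mu\cong(\mu_{5^M})^5$. Its order is $5^{5M+1}$, and it permutes $\mathcal X$. Since $G$ is a 5-group, $|\mathcal X|\equiv|\mathcal X^G|\pmod 5$. We shall compute the right-hand side exactly, and find that for all large $p\equiv 1\pmod{5^M}$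
$$|\mathcal X|\equiv \#E(\mathbb F_p)+1 \pmod 5,\qquad E: Y^2+XY+Y=X^3+X^2. \tag{1.1}$$

**Example 1.1 (two generators).** Here is the same construction in miniature, with 2 in place of 5. Let $L=\mathfrak f_{c,2}(\mathbb Z_p)$ with $c\ge2$ and $p$ odd, and let $\mathcal X$ be the set of ideals $H\subseteq pL+[L,L]$ of index $p^3$ with the same two conditions on $Q=L/H$. Then $\Phi(Q)=(pL+[L,L])/H$ is an ideal of order $p$. An ideal of order $p$ in a nilpotent Lie ring is central, so $H$ contains $p^2L+p[L,L]+[L,L,L]$, and $H$ corresponds to a plane in the 3-dimensional $\mathbb F_p$-space with basis $px_0,px_1,[x_0,x_1]$. If $[x_0,x_1]\in H$, then $Q$ is an abelian group of rank 2 and $|\Omega_1(Q)|=p^2$, which is excluded. If $[x_0,x_1]\notin H$, the bracket on $Q/\Phi(Q)$ is nondegenerate, so $Z(Q)=\Phi(Q)$ has order $p$, and $H\in\mathcal X$. Hence $|\mathcal X|=(p^2+p+1)-(p+1)=p^2$. The group generated by $x_i\mapsto\pm x_i$ and the swap of $x_0,x_1$ has order 8. The sign changes act on the three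 basis vectors by distinct characters, so a fixed plane is a coordinate plane, and only $\langle px_0,px_1\rangle$ avoids $[x_0,x_1]$. It is stable under the swap. So there is one fixed point, and indeed $p^2\equiv1\pmod2$.

What is $\mathcal X$ for? It decides whether the number of ideals of given index in a free nilpotent Lie ring is always given by one formula in $p$. If it were, for infinitely many numbers of generators, then $|\mathcal X|$ would be a polynomial in $p$, and a polynomial in $p$ is constant modulo 5 along $p\equiv 1$ modulo a high power of 5. But $\#E(\mathbb F_p)$ modulo 5 is not constant there. The rest of the notes makes each of these sentences precise.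

## 2. Ideal zeta functions and the uniformity conjecture

A Lie ring is an abelian group with a biadditive alternating bracket satisfying the Jacobi identity. Brackets are left-normed: $[u_1,u_2,\dots,u_k]=[[\dots[u_1,u_2],\dots],u_k]$. The lower central series is $\gamma_1(Q)=Q$, $\gamma_{j+1}(Q)=[\gamma_j(Q),Q]$, and $Q$ has class $\le c$ if $\gamma_{c+1}(Q)=0$. The ring $\mathfrak f_{c,d}$ is the free Lie ring on $d$ generators modulo its $\gamma_{c+1}$.

**Definition 2.1.** Let $L$ be a Lie ring additively isomorphic to $\mathbb Z^n$, and let $a^{\triangleleft}_m(L)$ be the number of ideals of index $m$. The *ideal zeta function* is $\zeta^{\triangleleft}_L(s)=\sum_{m\ge1}a_m^{\triangleleft}(L)m^{-s}$. It has an Euler product with local factors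
$$\zeta^{\triangleleft}_{L(\mathbb Z_p)}(s)=\sum_{i\ge0}a^{\triangleleft}_{p^i}(L)p^{-is}.$$
It is *uniform* if there is one $W\in\mathbb Q(X,Y)$ with $\zeta^{\triangleleft}_{L(\mathbb Z_p)}(s)=W(p,p^{-s})$ for all but finitely many primes $p$.

Grunewald, Segal and Smith (1988) proved that each single local factor is a rational function of $p$ and $p^{-s}$; the question is whether the same rational function serves almost all $p$. Two cases by hand, with $Y=p^{-s}$:

* *Class 1.* $\mathfrak f_{1,d}=\mathbb Z^d$. A subgroup of finite index in $\mathbb Z_p^d$ has a unique basis in Hermite normal form with diagonal $p^{i_1},\dots,p^{i_d}$, where the entries over the $j$-th diagonal entry are residues modulo $p^{i_j}$. This gives $\sum p^{0\cdot i_1+1\cdot i_2+\dots+(d-1)i_d}Y^{i_1+\dots+i_d}=\prod_{j=0}^{d-1}(1-p^jY)^{-1}$, which is uniform.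
* *Class 2, two generators.* $\mathfrak f_{2,2}(\mathbb Z_p)$ has basis $x,y,z$ with $[x,y]=z$ central. Let $H$ be a subgroup of finite index with image $\bar H\subseteq\mathbb Z_p^2$ modulo $z$ and $H\cap\mathbb Z_pz=p^m\mathbb Z_pz$. Bracketing $ax+by+\dots\in H$ with $x,y$ shows that $H$ is an ideal iff $\bar H\subseteq p^m\mathbb Z_p^2$. Given $\bar H$ and $m$ there are $|\mathrm{Hom}(\bar H,\mathbb Z/p^m)|=p^{2m}$ such $H$. Writing $\bar H=p^mH'$, the index is $p^{3m}|\mathbb Z_p^2:H'|$, so the local factor is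
$$\sum_m p^{2m}Y^{3m}\cdot\frac1{(1-Y)(1-pY)}=\frac1{(1-Y)(1-pY)(1-p^2Y^3)},$$
again uniform.

It is known that $\zeta^{\triangleleft}_{\mathfrak f_{2,d}}$ is uniform for every $d$ (Grunewald, Segal and Smith) and that $\zeta^{\triangleleft}_{\mathfrak f_{3,2}}$ is uniform (Woodward). The following conjecture is stated in Marcus du Sautoy and Seungjai Lee, "Uniformity in Higher class Free Lie algebras", arXiv:2209.07265 (2022).

**Conjecture 2.2.** For any $c,d\in\mathbb N$ the ideal zeta function $\zeta^{\triangleleft}_{\mathfrak f_{c,d}}(s)$ is uniform.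

It is false, already for class 5. For a number field $K$, Galois over $\mathbb Q$, let $\mathcal P_K$ be the set of primes that split completely in $K$ (so $\mathcal P_{\mathbb Q}$ is the set of all primes). Say that $\zeta^{\triangleleft}_L$ is *uniform on $\mathcal P_K$* if there is $W\in\mathbb Q(X,Y)$ with $\zeta^{\triangleleft}_{L(\mathbb Z_p)}(s)=W(p,p^{-s})$ for all but finitely many $p\in\mathcal P_K$. For instance, with $K=\mathbb Q(i)$ one asks for one formula for almost all $p\equiv1\pmod4$.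

**Theorem 1.** For every $c\ge5$, $\zeta^{\triangleleft}_{\mathfrak f_{c,d}}(s)$ is uniform for at most finitely many $d$. In particular Conjecture 2.2 is false.

**Theorem 2.** Let $c\ge5$ and let $K/\mathbb Q$ be finite Galois such that $A_5$ is not a composition factor of $\mathrm{Gal}(K/\mathbb Q)$. Then $\zeta^{\triangleleft}_{\mathfrak f_{c,d}}$ is uniform on $\mathcal P_K$ for at most finitely many $d$.

Theorem 1 is the case $K=\mathbb Q$ of Theorem 2. Nothing is claimed for $c=3,4$, and no explicit $d$ is produced.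

The natural first attempt is to fix $d$, say $d=5$, find a family of ideals of some index $p^i$ whose size involves $\#E(\mathbb F_p)$, and conclude. Here is where this stops. Uniformity for $d=5$ says that the *total* number $a^{\triangleleft}_{p^{31}}(\mathfrak f_{c,5})$ is a rational function of $p$. The set $\mathcal X$ is only a part of the ideals counted, and nothing prevents the irregular contribution of $\mathcal X$ from being canceled by that of the others. We need a hypothesis that controls $|\mathcal X|$ alone. Two separations achieve this. Varying $d$ separates the quotients $L/H$ according to $|\Phi|$ and the number of generators (Section 4). Then, inside a fixed $|\Phi|$, letting the number of generators grow separates them according to $\dim\Omega_1(Z)$ (Sections 5 and 6). This is why the hypothesis to be contradicted is uniformity for infinitely many $d$. A second difficulty remains, since we have no direct hold on $|\mathcal X|$; passing to the fixed points of $G$ deals with it.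

## 3. Masses of finite Lie rings

**Standing assumptions.** Fix $c\ge5$ and $K$ as in Theorem 2, and suppose that $\zeta^{\triangleleft}_{\mathfrak f_{c,d}}$ is uniform on $\mathcal P_K$ for all $d$ in an infinite set $\mathcal D$. We look for a contradiction. A quantity $a(p)\in\mathbb Q$, defined for $p\in\mathcal P_K$, is called *rational* if some $R\in\mathbb Q(X)$ satisfies $a(p)=R(p)$ for all but finitely many $p\in\mathcal P_K$. Rational quantities can be added and multiplied, and divided when $R\ne0$.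

In Sections 3 to 8, "a Lie ring $Q$" means a finite nilpotent Lie ring of $p$-power order and class $\le c$. Put $d(Q)=\dim_{\mathbb F_p}Q/\Phi(Q)$. Two facts are used throughout.

**Fact 3.1.** Elements generate $Q$ iff their images span $Q/\Phi(Q)$. Only "if" needs proof. Let $S$ be a subring with $S+\Phi(Q)=Q$. Then $Q=S+pQ+[Q,Q]$, so the finite $p$-group $Q/(S+[Q,Q])$ equals $p$ times itself and is zero: $Q=S+\gamma_2(Q)$. Expanding left-normed brackets of $j$ elements of $S+\gamma_2(Q)$ gives $\gamma_j(Q)\subseteq S+\gamma_{j+1}(Q)$ for all $j$. Hence $Q=S+\gamma_2(Q)=S+\gamma_3(Q)=\dots=S$.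

**Fact 3.2.** A nonzero ideal $J$ of $Q$ meets $\Omega_1(Z(Q))$ nontrivially. The last nonzero term of $J,[J,Q],[J,Q,Q],\dots$ lies in $J\cap Z(Q)$ and is a nonzero $p$-group, so it contains an element of order $p$.

**Definition 3.3.** The *mass* of a class of finite structures is $\sum1/|\mathrm{Aut}|$ over isomorphism classes.

Two rules follow from the definition. If $\mathcal S(Q)$ is a finite set attached functorially to $Q$, then the mass of pairs $(Q,s)$ with $s\in\mathcal S(Q)$ is $\sum_Q|\mathcal S(Q)|/|\mathrm{Aut}\,Q|$: for fixed $Q$ the isomorphism classes of pairs are the orbits of $\mathrm{Aut}\,Q$ on $\mathcal S(Q)$, and an orbit contributes $1/|\mathrm{Stab}|=|\text{orbit}|/|\mathrm{Aut}\,Q|$. And if two kinds of structures are turned into each other by mutually inverse constructions compatible with isomorphisms, their masses agree.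

Let $N(k,r)$ be the mass of all $Q$ with $|\Phi(Q)|=p^k$ and $d(Q)=r$. Write $\binom ab_p$ for the number of $b$-dimensional subspaces of $\mathbb F_p^a$ and $GL_r=GL_r(\mathbb F_p)$.

**Example 3.4.** $N(0,r)=1/|GL_r|$, since the only $Q$ is $\mathbb F_p^r$ with zero bracket. A Lie ring with $d(Q)=1$ is generated by one element, so it is cyclic with zero bracket; thus $N(1,1)$ is the mass of $\mathbb Z/p^2$, that is $1/(p(p-1))$.

## 4. Varying the number of generators

**Proposition 4.1.** Every $N(k,r)$ is rational.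

**Step 1: the coefficients are rational.** This step turns uniformity into a statement about single counts. Let $d\in\mathcal D$, and write $W=P/(Y^mQ_1)$ with $P,Q_1\in\mathbb Q[X,Y]$ and $Q_1(X,0)\ne0$. For $p$ with $Q_1(p,0)\ne0$, expand in powers of $Y$ at $0$: the coefficients of $1/Q_1$ lie in $\mathbb Q[X,Q_1(X,0)^{-1}]$, evaluated at $p$. Comparing with $\sum a^{\triangleleft}_{p^i}Y^i$ at $Y=p^{-s}$ for $\mathrm{Re}(s)$ large, we see that $a_{p^i}^{\triangleleft}(\mathfrak f_{c,d})$ is rational for each $i$.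

**Step 2: the coefficients in terms of masses.** The aim is a formula in which $d$ enters only through $p^d$. The number $a_{p^i}^{\triangleleft}(\mathfrak f_{c,d})$ counts ideals of index $p^i$ in $\mathfrak f_{c,d}(\mathbb Z_p)$. Homomorphisms from $\mathfrak f_{c,d}(\mathbb Z_p)$ to $Q$ correspond to $d$-tuples in $Q$; the surjective ones correspond to generating tuples, $\mathrm{Aut}\,Q$ acts freely on them, and two have the same kernel iff they are in one orbit. So the number of ideals with quotient isomorphic to $Q$ is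
$$\frac{\text{number of generating $d$-tuples of }Q}{|\mathrm{Aut}\,Q|}. \tag{4.1}$$
By Fact 3.1, if $d(Q)=r$, the generating $d$-tuples number $|\Phi(Q)|^d$ times the number of $d$-tuples spanning $\mathbb F_p^r$, which is the number $\prod_{j<r}(p^d-p^j)$ of $r\times d$ matrices of rank $r$. Sorting by $r$,
$$a_{p^i}^{\triangleleft}(\mathfrak f_{c,d})=\sum_{r=0}^iN(i-r,r)\,p^{(i-r)d}\prod_{j<r}(p^d-p^j). \tag{4.2}$$

**Step 3: solving for the masses.** One $d$ gives one equation in $i+1$ unknowns; we now use $i+1$ values of $d$. The polynomials $Z^{i-r}\prod_{j<r}(Z-X^j)$, $0\le r\le i$, have degree $i$ in $Z$, and their lowest terms have the distinct degrees $i-r$. So they form a basis of the polynomials of degree $\le i$ in $Z$ over $\mathbb Q(X)$. Evaluating a basis at $i+1$ distinct points gives an invertible matrix (a Vandermonde matrix times a base change). Take the points $Z=X^d$ for $i+1$ elements $d\in\mathcal D$. The determinant is a nonzero element of $\mathbb Q(X)$, hence nonzero at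 all large $p$, and solving (4.2) shows that $N(i-r,r)$ is rational. $\square$

**Example 4.2.** For $i=2$, (4.2) and Example 3.4 give $a^{\triangleleft}_{p^2}=\frac{p^d(p^d-1)}{p(p-1)}+\frac{(p^d-1)(p^d-p)}{|GL_2|}$. For $c=d=2$ this is $p^2+p+1$, in agreement with the coefficient of $Y^2$ in the local factor of $\mathfrak f_{2,2}$ in Section 2.

## 5. Separating Lie rings by the rank of $\Omega_1(Z)$

We want only those $Q$ with $|\Omega_1(Z(Q))|=p$. The idea is to look at pairs $(Q,A)$ where $A\supseteq\Phi(Q)$ has fixed order $p^k$, and to let the rank $r$ of $Q/A$ go to infinity. When $r$ is much larger than $k$, most of $Q/A$ comes from elements $w_i$ centralizing $A$. The brackets $[w_i,w_j]$ may be chosen freely in $\Omega_1(Z(Q)\cap A)$, which contributes about $p^{z\,r(r-1)/2}$ choices if this group has rank $z$. So $z$ can be read off from the growth in $r$.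

Let $\tilde N(k,r)$ be the mass of pairs $(Q,A)$ with $\Phi(Q)\subseteq A\subseteq Q$ a subgroup, $|A|=p^k$, $|Q/A|=p^r$. Such an $A$ is an ideal since $[A,Q]\subseteq\Phi(Q)\subseteq A$. If $|A/\Phi(Q)|=p^j$, then $|\Phi(Q)|=p^{k-j}$ and $d(Q)=r+j$, so
$$\tilde N(k,r)=\sum_{j=0}^kN(k-j,r+j)\binom{r+j}j_p,$$
which is rational by Proposition 4.1. Let $\tilde N_z(k,r)$ be the part of this mass coming from pairs with $z(Q,A):=\dim\Omega_1(Z(Q)\cap A)=z$.

**Lemma 1.** Every $\tilde N_z(k,r)$ is rational.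

For $(Q,A)$ put $V=Q/A$, $C=C_Q(A)$, $V_0=(C+A)/A$, $n=\dim V_0$, $m=r-n$. Call $(Q,A)$ *faithful* if $C\subseteq A$, that is, if $n=0$. For example, $(Q,A)$ with $|A|=p$ is faithful only if $Q=A$, because $A$ is then central.

**Step 1: extracting data from $(Q,A)$.** This step cuts $Q$ into a faithful piece and elements centralizing $A$. Consider quadruples $(Q,A,V_1,(w_i)_{i\le n})$, where $V_1$ is a complement of $V_0$ in $V$ and $w_i\in C$ induce a basis of $V_0$. There are $p^{mn}$ complements and $|GL_n|$ bases. The kernel of $C\to V_0$ is $C\cap A=Z(A)$, so each basis vector has $|Z(A)|$ lifts. Hence each $(Q,A)$ admits exactly $p^{mn}|GL_n||Z(A)|^n$ such quadruples.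

Let $Q_1$ be the preimage of $V_1$ in $Q$. The image of $C\cap Q_1$ in $V$ lies in $V_0\cap V_1=0$, so $(Q_1,A)$ is faithful. As $Q=Q_1+\langle w_i\rangle$ and the $w_i$ centralize $A$, we have $Z(Q)\cap A=Z(Q_1)\cap A=:Z_A$. Put
$$\delta_i(q)=[w_i,q]\ (q\in Q_1),\qquad \pi_i=pw_i\in A,\qquad b_{ij}=[w_i,w_j]\in A.$$

* $\delta_i$ kills $A$, so it factors through $V_1=Q_1/A$. Since $C$ is an ideal (Jacobi) and $[Q,Q]\subseteq A$, it takes values in $C\cap A=Z(A)$. Also $p\delta_i(q)=\delta_i(pq)=0$ because $pq\in A$. So $\delta_i:V_1\to\Omega_1(Z(A))$ is linear.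
* By Jacobi, $[\delta_iq,q']+[q,\delta_iq']=\delta_i([q,q'])=0$, since $[q,q']\in A$.
* $[\pi_i,q]=p\delta_i(q)=0$, so $\pi_i\in Z_A$.
* $[b_{ij},q]=\delta_i\delta_jq-\delta_j\delta_iq=0$, since $\delta_jq,\delta_iq\in A$, and $pb_{ij}=[\pi_i,w_j]=0$, since $\pi_i\in A$. So $b_{ij}\in\Omega_1(Z_A)$.
* $Q$ has class $\le c$ iff $Q_1$ has class $\le c$ and $[\delta_i(q_1),q_2,\dots,q_c]=0$ for all $i$ and all $q_j\in Q_1$. To see this, test left-normed brackets of length $c+1$ with entries in $Q_1\cup\{w_i\}$, which spans $Q$. An entry $w_i$ in position $\ge3$ gives $0$, since $w_i$ centralizes $A\supseteq\gamma_2(Q)$. If the first two entries are $w_i,w_j$, the bracket is $0$, since $b_{ij}$ is central in $Q$. What remains are brackets in $Q_1$ and, up to sign, $[w_i,q_1,\dots,q_c]=[\delta_i(q_1),q_2,\dots,q_c]$.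

Let $D$ be the $\mathbb F_p$-space of linear maps $\delta:V_1\to\Omega_1(Z(A))$ with $[\delta q,q']+[q,\delta q']=0$ and $[\delta(q_1),q_2,\dots,q_c]=0$ for all arguments in $Q_1$. It depends only on $(Q_1,A)$, and all $\delta_i\in D$.

**Step 2: rebuilding $(Q,A)$ from data.** This step shows that there are no further constraints. Take a faithful $(Q_1,A)$ and *any* $\delta_i\in D$, $\pi_i\in Z_A=Z(Q_1)\cap A$, and alternating $b_{ij}\in\Omega_1(Z_A)$, $1\le i,j\le n$. Put
$$Q=\Big(Q_1\oplus\bigoplus_{i\le n}\mathbb Zw_i\Big)\Big/\langle pw_i-\pi_i\rangle$$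
with the alternating bracket extending that of $Q_1$ and $[w_i,q]=\delta_i(q)$, $[w_i,w_j]=b_{ij}$.

* It is well defined: $[pw_i-\pi_i,q]=p\delta_i(q)-[\pi_i,q]=0$ and $[pw_i-\pi_i,w_j]=pb_{ij}+\delta_j(\pi_i)=0$.
* The Jacobi expression is trilinear and alternating, so it suffices to test it on generators. On $(w_i,q,q')$: $\delta_i([q,q'])=0$ since $[q,q']\in A$, and $[\delta_iq,q']+[q,\delta_iq']=0$ since $\delta_i\in D$. On $(w_i,w_j,q)$ and $(w_i,w_j,w_l)$ every term vanishes, because $[b_{ij},q]=0$, $\delta_l(b_{ij})=0$, and $\delta_i\delta_j=0$.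
* $\langle pw_i-\pi_i\rangle$ meets $Q_1$ in $0$, so $Q_1$ embeds in $Q$. All brackets lie in $A$ and $Q/A$ is elementary abelian of rank $m+n$, so $\Phi(Q)\subseteq A$. The class is $\le c$ by the criterion of Step 1, whose proof applies: the $w_i$ centralize $A\supseteq\gamma_2(Q)$ and the $b_{ij}$ are central.
* An element $q+\sum n_iw_i$ centralizes $A$ iff $q$ does, iff $q\in Z(A)$ by faithfulness. So $(C_Q(A)+A)/A$ is exactly the span of the $w_i$, and $Q_1/A$ is a complement.

The two constructions are mutually inverse, and an isomorphism of quadruples is the same as an isomorphism of pairs $(Q_1,A)$ compatible with the data.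

**Step 3: a formula for $\tilde N_z(k,r)$.** Here we compare masses by the rules of Section 3. Fix $m,n,z$ and the order of $Z(A)$, which is the same for $(Q,A)$ and $(Q_1,A)$. The mass of quadruples is $p^{mn}|GL_n||Z(A)|^n$ times the mass of the corresponding pairs $(Q,A)$. It is also the sum over $(Q_1,A)$ of $|D|^n|Z_A|^np^{z\,n(n-1)/2}/|\mathrm{Aut}(Q_1,A)|$. With $p^e:=|D||Z_A|/|Z(A)|$, an invariant of $(Q_1,A)$, this gives
$$\tilde N_z(k,r)=\sum_{m\le r}\ \sum_{(Q_1,A)}\frac1{|\mathrm{Aut}(Q_1,A)|}\cdot\frac{p^{en+zn(n-1)/2-mn}}{|GL_n|},\qquad n=r-m, \tag{5.1}$$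
over faithful $(Q_1,A)$ with $|A|=p^k$, $|Q_1/A|=p^m$, $z(Q_1,A)=z$.

**Step 4: the dependence on $r$.** The purpose is to write (5.1) as a finite sum of explicit functions of $r$ with coefficients independent of $r$. The adjoint action embeds $Q_1/Z(A)$ in $\mathrm{End}(A)$, and $|\mathrm{End}(A)|\le p^{k^2}$ because $A$ has at most $k$ generators; so $m\le k^2$. Moreover $-k\le e\le mk+k$ and $z\le k$. Next,
$$\frac{|GL_r|}{|GL_{r-m}|}=p^{mr-m(m+1)/2}\prod_{i<m}(p^{r-i}-1)\qquad(r\ge m),$$
and the product on the right vanishes for $0\le r<m$. So after multiplying (5.1) by $|GL_r|$ we may sum over all $m\le k^2$ regardless of $r$. With $n=r-m$ we have $\frac{zn(n-1)}2=\frac{zr(r-1)}2-zmr+\frac{zm(m+1)}2$, and all other exponents are linear in $r$. Expanding the product gives, for all $r\ge0$,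
$$|GL_r|\,\tilde N_z(k,r)=\sum_tC_{z,t}(p)\,p^{zr(r-1)/2+tr}, \tag{5.2}$$
with $t$ in a finite set of integers independent of $p$ and $r$, and $C_{z,t}(p)\in\mathbb Q$ independent of $r$.

**Step 5: solving for the $C_{z,t}$.** Summing (5.2) over $z$, the left side becomes $|GL_r|\tilde N(k,r)$, rational for each $r$; we recover the individual terms. The functions $r\mapsto X^{zr(r-1)/2+tr}$, for distinct $(z,t)$, are linearly independent over $\mathbb Q(X)$: in a linear relation, for large $r$ the term with the lexicographically largest $(z,t)$ and nonzero coefficient has strictly the largest degree in $X$. Finitely many linearly independent functions have a nonsingular square evaluation matrix, so for suitable $r_1,r_2,\dots$ the determinant is nonzero in $\mathbb Q(X)$, and hence nonzero at all large $p$. Cramer's rule shows that each $C_{z,t}$ is rational. By (5.2) so is $\tilde N_z(k,r)$. $\square$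

**Example 5.1 ($k=1$).** Here $A$ has order $p$ and is central, so $m=0$, $Q_1=A$, $D=0$, $e=0$, $z=1$, and (5.1) says $\tilde N_1(1,r)=\frac{p^{r(r-1)/2}}{(p-1)|GL_r|}$. Check for $r=1$ from the definition: $N(1,1)+N(0,2)(p+1)=\frac1{p(p-1)}+\frac{p+1}{(p^2-1)(p^2-p)}=\frac1{(p-1)^2}$, as it should be.

## 6. Splitting off elementary abelian summands

Let $P(k,r)$, $k\ge1$, be the mass of $Q$ with $|\Phi(Q)|=p^k$, $d(Q)=r$, $|\Omega_1(Z(Q))|=p$ and $\Omega_1(Z(Q))\subseteq\Phi(Q)$. These are the quotients that occur in $\mathcal X$.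

**Lemma 2.** Every $P(k,r)$ is rational.

**Step 1: when is $z(Q,A)=1$?** We express the condition through $Q$ alone. Let $z_\Phi=\dim\Omega_1(Z(Q)\cap\Phi(Q))$ and let $E_Q$ be the image of $\Omega_1(Z(Q))$ in $Q/\Phi(Q)$. Since $\Phi(Q)\subseteq A$,
$$z(Q,A)=z_\Phi+\dim\big(A/\Phi(Q)\cap E_Q\big).$$
If $z_\Phi=0$, then $\Phi(Q)=0$ by Fact 3.2, so $Q$ is elementary abelian with zero bracket and $z(Q,A)=k$. This contributes to $\tilde N_1$ only for $k=1$, namely $\binom{r+1}1_p/|GL_{r+1}|$. Otherwise $z(Q,A)=1$ iff $z_\Phi=1$ and $A/\Phi(Q)\cap E_Q=0$.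

**Step 2: the structure of $Q$ with $z_\Phi=1$.** We reduce these $Q$ to those counted by $P$. Let $\rho=d(Q)$ and $e=\dim E_Q$. Choose $Q_0\supseteq\Phi(Q)$ with $Q_0/\Phi(Q)$ a complement to $E_Q$ ($p^{e(\rho-e)}$ choices), and $Y\subseteq\Omega_1(Z(Q))$ mapping isomorphically onto $E_Q$ ($p^e$ choices, since the kernel of $\Omega_1(Z(Q))\to E_Q$ has order $p$). Then $Q_0\cap Y=0$, $Q_0+Y=Q$, $Y$ is central and $pY=0$, so $Q=Q_0\oplus Y$ as Lie rings and $\Phi(Q_0)=\Phi(Q)$. Now $Z(Q_0)\subseteq Z(Q)$, so the image of $\Omega_1(Z(Q_0))$ in $Q/\Phi(Q)$ lies in $E_Q\cap Q_0/\Phi(Q)=0$. Hence $\Omega_1(Z(Q_0))=\Omega_1(Z(Q)\cap\Phi(Q))$ has order $p$ and lies in $\Phi(Q_0)$. Conversely, if $Q_0$ is of the type counted by $P$, then $Q_0\oplus\mathbb F_p^e$ has $z_\Phi=1$ and $E_Q$ is the image of $\mathbb F_p^e$. Comparing masses of triples $(Q,Q_0,Y)$, the mass of the $Q$ with $z_\Phi=1$, $|\Phi(Q)|=p^{k'}$, $d(Q)=\rho$, $\dim E_Q=e$ is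
$$\frac{P(k',\rho-e)}{|GL_e|\,p^{e(\rho-e)+e}}.$$

**Step 3: a triangular system.** Counting the $A$ over each $Q$ links $P$ to $\tilde N_1$. A $j$-dimensional subspace of $\mathbb F_p^\rho$ meeting $E_Q$ trivially is the graph of a linear map from a $j$-dimensional subspace of the quotient by $E_Q$ to $E_Q$, so there are $p^{ej}\binom{\rho-e}j_p$ of them. With $|\Phi(Q)|=p^{k-j}$ and $\rho=r+j$,
$$\tilde N_1(k,r)=[k=1]\frac{\binom{r+1}1_p}{|GL_{r+1}|}+\sum_{0\le j<k,\ 0\le e\le r}P(k-j,r+j-e)\frac{p^{ej}\binom{r+j-e}j_p}{|GL_e|\,p^{e(r+j-e)+e}}. \tag{6.1}$$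
The term $j=e=0$ is $P(k,r)$. All others involve $P(k',\cdot)$ with $k'<k$, or $P(k,r')$ with $r'<r$. By induction on $(k,r)$ in lexicographic order, Lemma 1 gives the claim. $\square$

**Example 6.1.** Counting as in (4.1), Example 1.1 says $p^2=P(1,2)\cdot p^2\,|GL_2|$, so $P(1,2)=1/|GL_2|$. Now check (6.1) for $k=1$, $r=2$. We have $P(1,1)=\frac1{p(p-1)}$ (only $\mathbb Z/p^2$) and $P(1,0)=0$. Multiply everything by $p^3(p-1)^3(p+1)$. By Example 5.1 the left side becomes $p^3$. On the right, $\binom31_p/|GL_3|$ becomes $1$, the term $e=0$ becomes $p^2(p-1)$, and the term $e=1$, which is $\frac{1}{p^3(p-1)^2}$, becomes $(p-1)(p+1)$. The sum is $1+p^3-p^2+p^2-1=p^3$.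

## 7. $|\mathcal X|$ is a polynomial in $p$, hence constant modulo 5

Let $L$ and $\mathcal X$ be as in Section 1. For $H\in\mathcal X$ and $Q=L/H$ we have $\Phi(Q)=(pL+[L,L])/H$, so $d(Q)=5$ and $|\Phi(Q)|=p^{26}$. Conversely, if $d(Q)=5$, the kernel of a surjection $L\to Q$ lies in $pL+[L,L]$, because $L/(pL+[L,L])\to Q/\Phi(Q)$ is a surjection between groups of order $p^5$. By (4.1),
$$|\mathcal X|=P(26,5)\cdot p^{130}\,|GL_5(\mathbb F_p)|,$$
which is rational by Lemma 2. Say $|\mathcal X|=R(p)$ for large $p\in\mathcal P_K$.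

**Step 1: $R$ is a polynomial.** The point is to have a denominator that does not involve $p$. Write $R=S+T/U$ with $S,T,U\in\mathbb Q[X]$, $\deg T<\deg U$, and choose an integer $n_0\ge1$ with $n_0S\in\mathbb Z[X]$. For large $p\in\mathcal P_K$ the number $n_0T(p)/U(p)=n_0|\mathcal X|-n_0S(p)$ is an integer, and it tends to $0$. As $\mathcal P_K$ is infinite, $T(p)=0$ for infinitely many $p$, so $T=0$.

**Step 2: constancy modulo 5.** This is the property to be contradicted. Write $R=F/(5^bD_0)$ with $F\in\mathbb Z[X]$, $5\nmid D_0$. If $M\ge b+1$ and $p\equiv p'\equiv1\pmod{5^M}$, then $F(p)\equiv F(p')\pmod{5^{b+1}}$, so $R(p)\equiv R(p')\pmod5$ whenever both are integers. Hence: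

> (7.1) For $M$ sufficiently large, $|\mathcal X|=R(p)$ is constant modulo 5 on the large primes $p\in\mathcal P_K$ with $p\equiv1\pmod{5^M}$.

Fix such an $M$ with, in addition, $5^M>c$. **From now on** $p\equiv1\pmod{5^M}$, $p\in\mathcal P_K$, and $p$ is large. With $G$ as in Section 1,
$$|\mathcal X|\equiv|\mathcal X^G|\pmod5. \tag{7.2}$$

## 8. Fixed ideals as multilinear functionals

We now describe $\mathcal X^G$. Recall that $L$ is the direct sum of its multihomogeneous components $L_\beta$, $\beta\in\mathbb N_0^5$, $1\le|\beta|\le c$, each spanned by the left-normed brackets in which $x_i$ occurs $\beta_i$ times. Put $\omega=(1,1,1,1,1)$. For $\emptyset\ne S\subseteq\mathbb Z/5$ let $L_S$ be the component that is multilinear in the $x_i$, $i\in S$; so $L_\omega=L_{\mathbb Z/5}$, which is nonzero since $c\ge5$.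

**Fact 8.1.** Let $i\in S$. The left-normed brackets $[x_i,x_{j_1},\dots,x_{j_q}]$, with $(j_1,\dots,j_q)$ running over the orderings of $S\setminus\{i\}$, form a basis of $L_S$. In particular $L_S$ has rank $(|S|-1)!$. They span: in a left-normed bracket let $u$ be the part preceding $x_i$; then $[u,x_i]=-[x_i,u]$, and $[y,[v,x_j]]=[y,v,x_j]-[y,x_j,v]$ allows us to rewrite $[x_i,u]$, by induction on the length of $u$, as a combination of left-normed brackets starting with $x_i$. They are independent: map the free Lie ring to the free associative ring by $[u,v]\mapsto uv-vu$ (the components of total degree $\le5\le c$ are those of the free Lie ring). Since $[w,x_j]=wx_j-x_jw$, the only word starting with $x_i$ in $[x_i,x_{j_1},\dots,x_{j_q}]$ is $x_ix_{j_1}\cdots x_{j_q}$, with coefficient 1.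

**Fact 8.2.** The ideal generated by $u\in L$ is spanned by the $[u,x_{j_1},\dots,x_{j_q}]$, $q\ge0$: their span is closed under bracketing with each $x_j$, hence, by the identity just used, with all of $L$.

**Step 1: $H\in\mathcal X^G$ is graded.** This replaces an ideal by a family of components. By $5^M>c$, $\mu$ acts on the $L_\beta$ by distinct characters, and $|\mu|$ is invertible in $\mathbb Z_p$, so the projections to the components are given by averaging over $\mu$. Therefore $H=\bigoplus H_\beta$ and $Q=L/H=\bigoplus Q_\beta$, and the $\mu$-stable group $\Omega_1(Z(Q))$ of order $p$ lies in a single degree $\alpha$.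

**Step 2: $\alpha=\omega$.** Here the index $31$ is used. The ideal $\bigoplus_{\beta_i\ge1}Q_\beta$ is nonzero, since $x_i\notin H$; so it contains $\Omega_1(Z(Q))$ by Fact 3.2, and $\alpha_i\ge1$ for all $i$. By $\sigma$-invariance $\alpha=(a,\dots,a)$ with $a\ge1$. Since $Q_\alpha\ne0$, some left-normed monomial of length $5a$ in the $x_i$ is nonzero in $Q$, and so are its initial segments. So for each $1\le j\le5a$ the part of $Q$ of total degree $j$ is nonzero. If $5\nmid j$, then $\sigma$ permutes the multidegrees of total degree $j$ without fixed points, in orbits of size 5, so this part has order at least $p^5$. Hence $31\ge5\cdot4a+a=21a$, and $a=1$.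

Furthermore, $Q_\beta\ne0$ implies $\beta\le\omega$: the ideal generated by a nonzero element of $Q_\beta$ lives in degrees $\ge\beta$ and contains $\Omega_1(Z(Q))$, which sits in degree $\omega$.

**Step 3: from $H$ to a functional.** We show that $H$ is determined by $H_\omega$. Bracketing $Q_\omega$ with $x_j$ leads to degrees $\not\le\omega$, so $Q_\omega\subseteq Z(Q)$, and $\Omega_1(Q_\omega)=\Omega_1(Z(Q))$ has order $p$. So $Q_\omega\cong\mathbb Z/p^n$ with $n\ge1$. Let $f:L_\omega\to\mathbb Z/p^n$ be surjective with kernel $H_\omega$; it is unique up to units. If $u\in L_S\setminus H_S$, the ideal generated by its image in $Q$ contains $\Omega_1(Z(Q))\subseteq Q_\omega$; its part of degree $\omega$ is spanned by the $[u,x_{j_1},\dots,x_{j_q}]$ with $(j_1,\dots,j_q)$ an ordering of the complement $S^c$ (Fact 8.2), so one of these is not in $H_\omega$. If $u\in H_S$, all of them are in $H_\omega$. Therefore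
$$H_S=\{u\in L_S:f([u,x_{j_1},\dots,x_{j_q}])=0\text{ for all orderings of }S^c\},\qquad H_\beta=L_\beta\ (\beta\not\le\omega). \tag{8.1}$$

**Step 4: from a functional to an ideal.** This is the converse. Let $f:L_\omega\to\mathbb Z/p^n$, $n\ge1$, be surjective and define $H(f)$ by (8.1).

* $H(f)$ is an ideal. It suffices to check stability under $[\,\cdot\,,x_j]$. If $u\in H_S$ and $j\notin S$, then $[u,x_j]\in H_{S\cup\{j\}}$ by definition. If $u\in H_S$ and $j\in S$, or $u\in L_\beta$ with $\beta\not\le\omega$, then $[u,x_j]$ has degree $\not\le\omega$ and lies in $H(f)$.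
* By Fact 8.1 the brackets starting with $x_i$ span $L_\omega$, and $f$ is surjective; so $H_{\{i\}}=p^n\mathbb Z_px_i$ and $H(f)\subseteq pL+[L,L]$.
* Let $Q=L/H(f)$. Its center is graded, because $Q$ is generated by the homogeneous $x_j$. If $S\ne\mathbb Z/5$ and $u\in L_S\setminus H_S$, then some $[u,x_{j_1},\dots,x_{j_q}]$ with $q\ge1$ is nonzero in $Q$, so $u$ is not central modulo $H(f)$. Hence $Z(Q)=Q_\omega\cong\mathbb Z/p^n$ is cyclic and contained in $\Phi(Q)$.
* $H(f)$ is $\mu$-stable. It is $\sigma$-stable iff $\ker f$ is, that is, iff $f\circ\sigma=\upsilon f$ for a unit $\upsilon$; for then $f([\sigma u,x_{j_1+1},\dots,x_{j_q+1}])=\upsilon f([u,x_{j_1},\dots,x_{j_q}])$ gives $\sigma(H_S)=H_{S+1}$.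

So $H(f)\in\mathcal X^G$ iff $f\circ\sigma=\upsilon f$ for a unit $\upsilon$ and the index is $p^{31}$.

**Step 5: the index.** We compute it by ranks of matrices. For $0\ne f:L_\omega\to\mathbb F_p$ let $h_S(f)$ be the rank of the matrix $\big(f([u,x_{j_1},\dots,x_{j_q}])\big)$, with rows indexed by a basis of $L_S$ and columns by the orderings of $S^c$. If $n=1$, then $L_S/H_S$ is the image of this matrix, so $|L:H(f)|=p^{\sum_{S\ne\emptyset}h_S(f)}$. For general $n$ put $\bar f=f\bmod p\neq0$. The matrix over $\mathbb Z/p^n$ has an invertible minor of size $h_S(\bar f)$, so $L_S/H_S$ has length at least $n\,h_S(\bar f)$. If $H(f)$ is $\sigma$-stable, $\sigma^5=1$ gives $\upsilon^5=1$, so $\bar f\circ\sigma=\theta\bar f$ with $\theta^5=1$. Put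
$$E_\theta=\{f\in\mathrm{Hom}(L_\omega,\mathbb F_p):f\circ\sigma=\theta f\}.$$
For $0\ne f\in E_\theta$ we have $h_{S+1}(f)=h_S(f\circ\sigma)=h_S(f)$. Put
$$\varepsilon_1=h_{\{0,1\}},\quad\varepsilon_2=h_{\{0,2\}},\quad\tau_1=h_{\{4,0,1\}},\quad\tau_2=h_{\{3,0,2\}},\quad s=\varepsilon_1+\varepsilon_2+\tau_1+\tau_2.$$
These four sets represent the two orbits of 2-subsets and the two orbits of 3-subsets of $\mathbb Z/5$, each of size 5. Since $L_S$ has rank $1$ or $2$, $\varepsilon_i\le1$ and $\tau_i\le2$. Singletons have $h=1$ by Fact 8.1. For 4-subsets there is one column, so $h\le1$; and $h\ne0$ for one of them, hence by rotation for all, because $L_\omega=\sum_l[L_{\{l\}^c},x_l]$. The full set has $h=1$. So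
$$\sum_{S\ne\emptyset}h_S(f)=5+5s(f)+5+1=11+5s(f). \tag{8.2}$$
Section 10 shows that $s(f)\ge2$ for every $0\ne f\in E_\theta$. So $n\ge2$ would give length at least $2\cdot21=42>31$. Only $n=1$ and $s=4$ occur, and
$$|\mathcal X^G|=\sum_{\theta^5=1}N_\theta,\qquad N_\theta=\#\{f\in\mathbb P(E_\theta)(\mathbb F_p):s(f)=4\}. \tag{8.3}$$

**Example 8.3 (three generators).** Let us rehearse the computation ahead with $L=\mathfrak f_{c,3}(\mathbb Z_p)$, $c\ge3$, $3^M>c$, $p\equiv1\pmod{3^M}$, the analogous 3-group $G$, and index $p^7$ in place of $p^{31}$. Step 2 now reads $7\ge3\cdot2a+a=7a$, so $a=1$, and Steps 3 and 4 hold verbatim. Write $f\in E_\theta$ as $a=f([x_0,x_1,x_2])$, $b=f([x_0,x_2,x_1])$, and put $\kappa=\theta^{-1}$, so that $f(u)=\kappa f(\sigma u)$. In $\sigma[x_0,x_1,x_2]=[x_1,x_2,x_0]=[x_1,x_2]x_0-x_0[x_1,x_2]$ the words starting with $0$ are $-012+021$, so $a=\kappa(b-a)$. In $\sigma[x_0,x_2,x_1]=[x_1,x_0,x_2]$ the only such word is $-012$, so $b=-\kappa a$. Together $a(1+\kappa+\kappa^2)=0$.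 So $E_1=0$ (as $p\ne3$), and $\dim E_\theta\le1$ for the two primitive cube roots; since the dimensions sum to $2$, both are $1$. For nonzero $f$ the sum of the $h_S$ is $3+3+1=7$, by the argument for 4-subsets above, now applied to 2-subsets. So $n=1$ and $|\mathcal X^G|=2$ for every such $p$: nothing varies with $p$. With five generators the spaces $E_\theta$ are larger, and the condition $s=4$ becomes a system of equations.

## 9. Coordinates on $E_\theta$

By Fact 8.1 the 24 elements $[x_0,x_a,x_b,x_c,x_d]$, with $abcd$ a permutation of $1234$, form a basis of $L_\omega$. Put $g(abcd)=f([x_0,x_a,x_b,x_c,x_d])$. Then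
$$f(u)=\sum(\text{coefficient of the word }0abcd\text{ in }u)\cdot g(abcd). \tag{9.1}$$

**Step 1: the relations.** We translate $f\circ\sigma=\theta f$ into equations between the $g(abcd)$. Let $\kappa=\theta^{-1}$, so $\kappa^5=1$, and $i'=i+1$. For $f\in E_\theta$ we have $g(abcd)=\kappa f([x_1,x_{a'},x_{b'},x_{c'},x_{d'}])$, and $x_0$ occurs here at the place of the letter $4$. In $[w,x_0,x_y,\dots]$, with $w$ left-normed starting with $x_1$, the words starting with $0$ are those of $-x_0\,w\,x_y\cdots$. Using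
$$[1,x]=1x-x1,\qquad[1,x,y]=1xy-x1y-y1x+yx1,$$
$$[1,x,y,z]=1xyz-x1yz-y1xz+yx1z-z1xy+zx1y+zy1x-zyx1,$$
formula (9.1) gives the four relations
$$g(4bcd)=-\kappa\,g(1b'c'd'), \tag{9.2}$$
$$g(a4cd)=\kappa\big(g(a'1c'd')-g(1a'c'd')\big), \tag{9.3}$$
$$g(ab4d)=\kappa\big(-g(1xyz)+g(x1yz)+g(y1xz)-g(yx1z)\big),\quad(x,y,z)=(a',b',d'), \tag{9.4}$$
$$\begin{aligned}g(abc4)=-\kappa\big(&g(1xyz)-g(x1yz)-g(y1xz)+g(yx1z)\\&-g(z1xy)+g(zx1y)+g(zy1x)-g(zyx1)\big),\quad(x,y,z)=(a',b',c').\end{aligned}\tag{9.5}$$

From here on the letters $A,B,C,D,T,U,V,W,J,J'$ denote the scalars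
$$A=g(1234),\ B=g(2134),\ C=g(1243),\ D=g(2143),\ T=g(1324),$$
$$U=g(3124),\ V=g(3214),\ W=g(2314),\ J=g(1342),\ J'=g(3142),$$
and $\eta=A-B-C+D$.

**Step 2: the other values in terms of these letters.** The aim is to express all 24 values through $A,B,C,D,U$. From (9.2): $g(4123)=-\kappa A$, $g(4132)=-\kappa C$, $g(4213)=-\kappa T$, $g(4231)=-\kappa J$. From (9.3): $g(1423)=\kappa(B-A)$ and $g(1432)=\kappa(D-C)$, so by (9.2) $g(4312)=-\kappa g(1423)=\kappa^2(A-B)$ and $g(4321)=-\kappa g(1432)=\kappa^2(C-D)$. Again from (9.3): $g(2413)=\kappa(U-T)$, $g(2431)=\kappa(J'-J)$, and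
$$g(3412)=\kappa\big(g(4123)-g(1423)\big)=-\kappa^2B,\qquad g(3421)=\kappa\big(g(4132)-g(1432)\big)=-\kappa^2D.$$
Relation (9.4) gives:

* for $1243$: $C=\kappa(-A+B+U-V)$, and for $2143$: $D=\kappa(-T+U+B-W)$. So
$$V=U+B-A-\kappa^4C,\qquad W=U+B-T-\kappa^4D; \tag{9.6}$$
* for $1342$: $J=\kappa(-C+D+g(4123)-g(4213))=\kappa(D-C)+\kappa^2(T-A)$;
* for $3142$: $J'=\kappa(-g(1423)+g(4123)+D-g(2413))=\kappa D-\kappa^2(B+U-T)$, so
$$J'-J=\kappa C+\kappa^2(A-B-U); \tag{9.7}$$
* for $2341$: $g(2341)=\kappa(-J+J'+g(4132)-g(4312))=\kappa\big(J'-J-\kappa C+\kappa^2(B-A)\big)=-\kappa^3U$;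
* for $3241$: $g(3241)=\kappa(-g(1432)+g(4132)+J'-g(3412))=\kappa\big(-\kappa(D-C)-\kappa C+J'+\kappa^2B\big)=\kappa^3(T-U)$.

Relation (9.5) for $1234$ reads
$$A=-\kappa\big(A-B-U+V-g(4123)+g(4213)+g(4312)-g(4321)\big)=-\kappa(A-B-U+V)-\kappa^2(A-T)-\kappa^3\eta.$$
By (9.6), $A-B-U+V=-\kappa^4C$, so $A=C-\kappa^2(A-T)-\kappa^3\eta$, that is,
$$T=A+\kappa^3(A-C)+\kappa\eta. \tag{9.8}$$
All 24 values are now linear in $A,B,C,D,U$:

* first letter 1: $g(1234)=A$, $g(1243)=C$, $g(1324)=T$, $g(1342)=J$, $g(1423)=\kappa(B-A)$, $g(1432)=\kappa(D-C)$;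
* first letter 2: $g(2134)=B$, $g(2143)=D$, $g(2314)=W$, $g(2341)=-\kappa^3U$, $g(2413)=\kappa(U-T)$, $g(2431)=\kappa(J'-J)$;
* first letter 3: $g(3124)=U$, $g(3142)=J'$, $g(3214)=V$, $g(3241)=\kappa^3(T-U)$, $g(3412)=-\kappa^2B$, $g(3421)=-\kappa^2D$;
* first letter 4: $-\kappa A$, $-\kappa C$, $-\kappa T$, $-\kappa J$, $\kappa^2(A-B)$, $\kappa^2(C-D)$ for $4123,4132,4213,4231,4312,4321$.

So $\dim E_\theta\le5$.

**Step 3: one more relation when $\kappa=1$.** A dimension count will show that this is the last one. For $\kappa=1$, relation (9.5) for $2314$ reads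
$$W=-\big(J-J'-g(4132)+g(4312)-B+W+g(2413)-g(2431)\big)=2(J'-J)-C-A+2B-W-U+T,$$
and with $J'-J=C+A-B-U$ this becomes $2W=A+C-3U+T$. Now $W=U+B-T-D$ and $T=3A-B-2C+D$, so $5U=A+C+3T-2B+2D=10A-5B-5C+5D$. Thus
$$U=2A-B-C+D=\eta+A\qquad(\kappa=1), \tag{9.9}$$
and $\dim E_1\le4$.

**Step 4: no further relations.** Since $\sigma^5=1$ on $L_\omega$ and $p\equiv1\pmod5$, the space $\mathrm{Hom}(L_\omega,\mathbb F_p)$ is the direct sum of the five $E_\theta$, so $24=\sum_\theta\dim E_\theta\le4+4\cdot5=24$. Equality holds throughout: $A,B,C,D$ are free coordinates on $E_1$, and $A,B,C,D,U$ are free coordinates on $E_\theta$ for $\theta\ne1$.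

## 10. The locus $s=4$: two quadrics

**Step 1: the four ranks.** We read $\varepsilon_1,\varepsilon_2,\tau_1,\tau_2$ off the list above.

* $\varepsilon_1=0$ iff all $g(1abc)$ vanish, i.e. $A,C,T,J,\kappa(B-A),\kappa(D-C)$ vanish. By (9.8) and the formula for $J$, this holds iff $A=B=C=D=0$.
* $\varepsilon_2=0$ iff all $g(2abc)$ vanish; that is, iff $B=D=W=U=T=0$ and $\kappa C+\kappa^2(A-B-U)=0$.
* $\tau_1$, with rows $[x_0,x_4,x_1],[x_0,x_1,x_4]$, is the rank of $\begin{pmatrix}g(4123)&g(4132)\\g(1423)&g(1432)\end{pmatrix}=\begin{pmatrix}-\kappa A&-\kappa C\\\kappa(B-A)&\kappa(D-C)\end{pmatrix}$, i.e. of $\begin{pmatrix}A&C\\B&D\end{pmatrix}$.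
* $\tau_2$, with rows $[x_0,x_3,x_2],[x_0,x_2,x_3]$, is the rank of $\begin{pmatrix}g(3214)&g(3241)\\g(2314)&g(2341)\end{pmatrix}$, i.e. of $\begin{pmatrix}V&T-U\\W&-U\end{pmatrix}$.

So $\tau_1\le1$ iff $AD=BC$, and $\tau_2\le1$ iff $q=0$, where
$$q:=UV+(T-U)W.$$

**Step 2: $\kappa=1$.** We show that no rank degenerates further. Here (9.6), (9.8), (9.9) give $V=A-2C+D$, $W=-\eta$, $U=\eta+A$, $T-U=A-C$. If $\varepsilon_1=0$ or $\tau_1=0$, then $A=B=C=D=0$ and $f=0$. If $\varepsilon_2=0$, then $B=D=0$, next $\eta=0$ gives $A=C$, and $U=A=0$; so $f=0$. If $\tau_2=0$, then $A=C$, $V=0$ gives $D=A$, $\eta=0$ gives $B=A$, and $U=A=0$; so $f=0$. Hence for $f\ne0$ we have $s=2+\tau_1+\tau_2\ge4$, with $s=4$ iff $AD=BC$ and $q=0$.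

**Step 3: $\kappa\ne1$.** Now $1+\kappa+\kappa^2+\kappa^3+\kappa^4=0$, and we look for the exceptional points of $\mathbb P(E_\theta)$, written $(A,B,C,D,U)$.

* $\varepsilon_1=0$, and likewise $\tau_1=0$, holds exactly at $z_1=(0,0,0,0,1)$.
* $\varepsilon_2=0$ forces $B=D=U=0$ and $C=-\kappa A$, i.e. the point $z_2=(1,0,-\kappa,0,0)$. Conversely at $z_2$ we have $\eta=1+\kappa$, $T=1+\kappa^3(1+\kappa)+\kappa(1+\kappa)=0$ and $W=0$, so $\varepsilon_2=0$.
* $\tau_2=0$ means $U=T=V=W=0$. Then (9.6) gives $D=\kappa B$ and $C=\kappa(B-A)$, so $A-C=(1+\kappa)A-\kappa B$, $\eta=(1+\kappa)A-B$, and $T=A(1+\kappa+\dots+\kappa^4)-B(\kappa+\kappa^4)=-(\kappa+\kappa^4)B$. Since $(\kappa+\kappa^4)(\kappa^2+\kappa^3)=-1$, we get $B=0$, which is $z_2$ again. There indeed $V=-1+\kappa^5=0$ and $T=W=U=0$.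
* At $z_1$: $\varepsilon_1=\tau_1=0$, $\varepsilon_2=1$, and $\begin{pmatrix}V&T-U\\W&-U\end{pmatrix}=\begin{pmatrix}1&-1\\1&-1\end{pmatrix}$ gives $\tau_2=1$. At $z_2$: $\varepsilon_2=\tau_2=0$, $\varepsilon_1=\tau_1=1$. So $s(z_1)=s(z_2)=2$.
* At all other points $s=2+\tau_1+\tau_2\ge4$, with $s=4$ iff $AD=BC$ and $q=0$.

Both $z_1,z_2$ satisfy $AD=BC$ and $q=0$. Hence
$$N_\theta=\#\{AD=BC,\ q=0\text{ in }\mathbb P^4(\mathbb F_p)\}-2\qquad(\theta\ne1), \tag{10.1}$$
$$N_1=\#\{AD=BC,\ q=0\text{ in }\mathbb P^3(\mathbb F_p)\}. \tag{10.2}$$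
In all cases $s\ge2$, as was needed for (8.3).

In both counts we parametrize $AD=BC$ in $\mathbb P^3$ by $\mathbb P^1\times\mathbb P^1$: $(A,B,C,D)=(\alpha\gamma,\beta\gamma,\alpha\delta,\beta\delta)$. Then $\eta=(\alpha-\beta)(\gamma-\delta)$.

## 11. The count for $\theta\ne1$: $N_\theta=p^2+4p-1$

Elements of $\mathbb F_p$ that are values of fixed elements of $\mathbb Z[\zeta_5]$ under $\zeta_5\mapsto\kappa$ occur below. If the element of $\mathbb Z[\zeta_5]$ is nonzero, its norm is a nonzero integer and a multiple of the element, so its image in $\mathbb F_p$ is nonzero for $p$ large. Recall that $\zeta_5,\dots,\zeta_5^4$ is a $\mathbb Z$-basis of $\mathbb Z[\zeta_5]$.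

**Step 1: eliminating $U$.** The equation $q=0$ turns out to be linear in $U$. Write $V=U+v$, $W=U+w$ with $v=B-A-\kappa^4C$, $w=B-T-\kappa^4D$. Then
$$q=U(U+v)+(T-U)(U+w)=U\ell+Tw,\qquad\ell=v-w+T=2T-A+\kappa^4(D-C),$$
where $\ell,T,w$ do not involve $U$. The point $z_1$ lies on $q=0$. Over a point $(A:B:C:D)$ of the quadric, $q=0$ has one solution $U$ if $\ell\ne0$, $p$ solutions if $\ell=Tw=0$, and none otherwise. So, by (10.1),
$$N_\theta+2=1+\big((p+1)^2-\#\{\ell=0\}\big)+p\,\nu,\qquad\nu=\#\{\ell=0,\ Tw=0\}\ \text{ on }(\mathbb P^1\times\mathbb P^1)(\mathbb F_p). \tag{11.1}$$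

**Step 2: $\#\{\ell=0\}=p+1$.** By (9.8), $T=\alpha\gamma+(\gamma-\delta)[(\kappa+\kappa^3)\alpha-\kappa\beta]$, so
$$\ell=\gamma[(1+2\kappa+2\kappa^3)\alpha-2\kappa\beta]+\delta[-(2\kappa+2\kappa^3+\kappa^4)\alpha+(2\kappa+\kappa^4)\beta].$$
The determinant of the two linear forms in $(\alpha,\beta)$ is
$$(1+2\kappa+2\kappa^3)(2\kappa+\kappa^4)-2\kappa(2\kappa+2\kappa^3+\kappa^4)=(2+2\kappa+6\kappa^2+5\kappa^4)-(2+4\kappa^2+4\kappa^4)=2\kappa+2\kappa^2+\kappa^4,$$
nonzero for $p$ large. So the two forms never vanish together, and each $(\alpha:\beta)$ gives exactly one $(\gamma:\delta)$.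

**Step 3: the points $\ell=T=0$.** This and the next step compute $\nu$. We have $\ell=T=0$ iff $T=0$ and $\alpha\gamma=\kappa^4\delta(\beta-\alpha)$. The latter means $(\gamma:\delta)=(\kappa^4(\beta-\alpha):\alpha)$, where the two entries do not both vanish. Then $\gamma-\delta=-(1+\kappa^4)\alpha+\kappa^4\beta$, and $T$ becomes
$$\kappa^4\alpha(\beta-\alpha)+\big(-(1+\kappa^4)\alpha+\kappa^4\beta\big)\big((\kappa+\kappa^3)\alpha-\kappa\beta\big).$$

* $\alpha^2$: $-\kappa^4-(1+\kappa^4)(\kappa+\kappa^3)=-(1+\kappa+\kappa^2+\kappa^3+\kappa^4)=0$.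
* $\alpha\beta$: $\kappa^4+\kappa^4(\kappa+\kappa^3)+\kappa(1+\kappa^4)=2+\kappa+\kappa^2+\kappa^4=1-\kappa^3$.
* $\beta^2$: $-\kappa^5=-1$.

So $T=\beta[(1-\kappa^3)\alpha-\beta]$. The solutions are $\beta=0$ with $(\gamma:\delta)=(-\kappa^4:1)$, and $(\alpha:\beta)=(1:1-\kappa^3)$ with its unique $(\gamma:\delta)$.

**Step 4: the points $\ell=w=0$.** If $w=0$, then $T=B-\kappa^4D$ and $\ell=2B-A-\kappa^4(C+D)$. So $\ell=w=0$ iff $w=0$ and $\gamma(2\beta-\alpha)=\kappa^4\delta(\alpha+\beta)$. The latter means $(\gamma:\delta)=(\kappa^4(\alpha+\beta):2\beta-\alpha)$, where the two entries do not both vanish as $p\ne3$. Now $\gamma-\delta=(1+\kappa^4)\alpha+(\kappa^4-2)\beta$ and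
$$w=(\beta-\alpha)\gamma-\kappa^4\beta\delta-(\gamma-\delta)[(\kappa+\kappa^3)\alpha-\kappa\beta].$$

* $\alpha^2$: $-\kappa^4-(1+\kappa^4)(\kappa+\kappa^3)=0$.
* $\alpha\beta$: $\kappa^4+\kappa(1+\kappa^4)-(\kappa^4-2)(\kappa+\kappa^3)=3\kappa-\kappa^2+2\kappa^3+\kappa^4=:c_1$.
* $\beta^2$: $\kappa^4-2\kappa^4+\kappa(\kappa^4-2)=1-2\kappa-\kappa^4=:c_2$.

So $w=\beta(c_1\alpha+c_2\beta)$. The solutions are $\beta=0$ with $(\gamma:\delta)=(\kappa^4:-1)=(-\kappa^4:1)$, the same point as in Step 3, and $(\alpha:\beta)=(c_2:-c_1)$ with its unique $(\gamma:\delta)$.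

**Step 5: $\nu=3$.** It remains to see that the three points are distinct. For $p$ large $c_1\ne0$, and $1-\kappa^3\ne0$ because $\kappa$ has order 5. So the second and third values of $(\alpha:\beta)$ differ from $(1:0)$. They differ from each other because
$$c_1+c_2(1-\kappa^3)=1+\kappa+\kappa^3+2\kappa^4=\kappa^4-\kappa^2\ne0.$$
Hence $\nu=3$, and (11.1) gives
$$N_\theta=(p+1)^2-(p+1)+3p-1=p^2+4p-1\qquad(\theta\ne1). \tag{11.2}$$

## 12. The count for $\theta=1$: an elliptic curve

**Step 1: a family of binary quadratic forms.** We make $q$ explicit on the quadric. With the formulas for $\kappa=1$ in Section 10,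
$$q=(\eta+A)\big((A-C)+(D-C)\big)-(A-C)\eta=A(A-C)+(D-C)(\eta+A).$$
On the quadric $A-C=\alpha(\gamma-\delta)$, $D-C=(\beta-\alpha)\delta$, $\eta+A=(2\alpha-\beta)\gamma+(\beta-\alpha)\delta$, so
$$q=\alpha^2\gamma^2+\gamma\delta\,[-\alpha^2+(\beta-\alpha)(2\alpha-\beta)]+\delta^2(\beta-\alpha)^2.$$
For fixed $(\alpha:\beta)$ this is a nonzero binary quadratic form in $(\gamma,\delta)$: the coefficient of $\gamma^2$ is nonzero if $\alpha\ne0$, that of $\delta^2$ if $\alpha=0$. It has $1+\chi(\mathrm{disc})$ zeros in $\mathbb P^1(\mathbb F_p)$, where $\chi$ is the quadratic character with $\chi(0)=0$.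

**Step 2: the discriminant curve.** We sum over $(\alpha:\beta)$. For $\alpha=0$, $\beta=1$ the discriminant is $1$: two points. For $\alpha=1$ and $x=\beta-1$ the middle coefficient is $-1+x(1-x)=-(x^2-x+1)$, and
$$\mathrm{disc}=(x^2-x+1)^2-4x^2=(x^2-x-1)^2-4x.$$
So by (10.2)
$$N_1=2+\#\{(x,y)\in\mathbb F_p^2:y^2=(x^2-x-1)^2-4x\}.$$

**Step 3: Weierstrass form.** We transform this quartic into $E$, keeping track of points. Put $u=\frac12(y+x^2-x-1)$, so $y=2u-(x^2-x-1)$ and the equation becomes $u(x^2-x-1-u)=x$. There is a single point with $u=0$, namely $(x,u)=(0,0)$. For $u\ne0$ multiply by $u$ and put $Y=-ux$: this gives $Y^2+uY-u^2-u^3=-Y$. So the points with $u\neq0$ correspond bijectively to the points $(u,Y)$, $u\ne0$, of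
$$Y^2+uY+Y=u^3+u^2,$$
the affine Weierstrass equation of $E$ with $X=u$. It has exactly two points with $u=0$, namely $Y=0,-1$. Hence
$$N_1=2+1+\big(\#E(\mathbb F_p)-1-2\big)=\#E(\mathbb F_p). \tag{12.1}$$

By (7.2), (8.3), (11.2) and (12.1), for all large $p\in\mathcal P_K$ with $p\equiv1\pmod{5^M}$,
$$|\mathcal X|\equiv\#E(\mathbb F_p)+4(p^2+4p-1)\equiv\#E(\mathbb F_p)+16\equiv\#E(\mathbb F_p)+1\pmod5, \tag{12.2}$$
which is (1.1).

## 13. The mod 5 Galois representation of $E$ and the contradiction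

For $E$ the usual quantities are $b_2=5$, $b_4=b_6=b_8=1$, $c_4=b_2^2-24b_4=1$, and
$$\Delta=-b_2^2b_8-8b_4^3-27b_6^2+9b_2b_4b_6=-25-8-27+45=-15.$$
Let $\varrho:G_{\mathbb Q}\to GL_2(\mathbb F_5)$ be the representation on $E[5]$. Recall that for a prime $p\nmid15$ the Frobenius at $p$ acts on $E[5]$ with characteristic polynomial $T^2-a_pT+p$ modulo 5, where $a_p=p+1-\#E(\mathbb F_p)$.

**Claim 13.1.** $\varrho(G_{\mathbb Q})\supseteq SL_2(\mathbb F_5)$.

**Step 1: irreducibility.** We use the prime 2. The points of $E(\mathbb F_2)$ are $(0,0),(0,1),(1,0),\infty$, so $\#E(\mathbb F_2)=4$, $a_2=-1$, and Frobenius at 2 has characteristic polynomial $T^2+T+2$. Its discriminant $-7\equiv3$ is a nonsquare modulo 5. So $\varrho$ is irreducible.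

**Step 2: an element of order 5.** We use the prime 3. Here $v_3(c_4)=0$ and $v_3(\Delta)=1$, so the reduction is multiplicative with $v_3(j)=-1$. By Tate's uniformization (Silverman, *Advanced Topics in the Arithmetic of Elliptic Curves*, Ch. V, §5), over an unramified extension of $\mathbb Q_3$ of degree $\le2$ there is a Galois-equivariant isomorphism $E(\overline{\mathbb Q}_3)\cong\overline{\mathbb Q}_3^\times/q_E^{\mathbb Z}$ with $v_3(q_E)=1$. So $E[5]$ is generated by the classes of $\zeta_5$ and $q_E^{1/5}$. The maximal unramified extension contains $\zeta_5$, and adjoining $q_E^{1/5}$ to it has degree 5. So $\varrho(G_{\mathbb Q})$ contains an element of order 5. Since $T^5-1=(T-1)^5$ over $\mathbb F_5$, it is a nontrivial unipotent, with a unique fixed line $\Lambda$.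

**Step 3: two transvection groups.** By irreducibility some element of the image moves $\Lambda$, so a conjugate of the unipotent element fixes a different line. In a basis taken from the two lines, the two cyclic groups of order 5 are all upper and all lower unitriangular matrices. These generate $SL_2(\mathbb F_5)$. This proves Claim 13.1.

**Step 4: the image stays large over $F=K(\zeta_{5^M})$.** We need primes that also satisfy $p\in\mathcal P_K$ and $p\equiv1\pmod{5^M}$, and here the hypothesis on $K$ enters. $\mathrm{Gal}(F/\mathbb Q)$ is an extension of $\mathrm{Gal}(K/\mathbb Q)$ by an abelian group, so it has no composition factor $A_5$. Put $\Gamma=\varrho(G_{\mathbb Q})$ and $\Gamma'=\varrho(G_F)$, which is normal in $\Gamma$. Then $\Gamma/\Gamma'$ is a quotient of $\mathrm{Gal}(F/\mathbb Q)$, and it contains a copy of $SL_2(\mathbb F_5)/(SL_2(\mathbb F_5)\cap\Gamma')$ as a normal subgroup. The normal subgroups of $SL_2(\mathbb F_5)$ are $1$, $\{\pm1\}$ and $SL_2(\mathbb F_5)$, and $SL_2(\mathbb F_5)/\{\pm1\}\cong A_5$.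 So if $SL_2(\mathbb F_5)\cap\Gamma'$ were proper, $A_5$ would be a composition factor of $\mathrm{Gal}(F/\mathbb Q)$. Hence $\Gamma'\supseteq SL_2(\mathbb F_5)$.

**Step 5: two values of $\#E(\mathbb F_p)$ modulo 5.** This contradicts (7.1). Let $h\in SL_2(\mathbb F_5)$. By Step 4, $h=\varrho(\phi)$ for some $\phi\in\mathrm{Gal}(F(E[5])/F)$, a normal subgroup of $\mathrm{Gal}(F(E[5])/\mathbb Q)$. By Chebotarev's theorem there are infinitely many primes $p$ whose Frobenius class in $\mathrm{Gal}(F(E[5])/\mathbb Q)$ is the class of $\phi$. Such $p$ split completely in $F$, so $p\in\mathcal P_K$ and $p\equiv1\pmod{5^M}$. Moreover $a_p\equiv\mathrm{tr}\,h\pmod5$, so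
$$\#E(\mathbb F_p)=p+1-a_p\equiv2-\mathrm{tr}\,h\pmod5.$$
With $h=1$, of trace $2$, we get infinitely many such $p$ with $\#E(\mathbb F_p)\equiv0\pmod 5$. With $h=\begin{pmatrix}0&-1\\1&0\end{pmatrix}$, of trace $0$, we get infinitely many with $\#E(\mathbb F_p)\equiv2\pmod 5$. By (12.2), $|\mathcal X|$ is $\equiv1$ for the former and $\equiv3$ for the latter. So $|\mathcal X|=R(p)$ is not constant modulo 5 on the large primes $p\in\mathcal P_K$ with $p\equiv1\pmod{5^M}$, against (7.1).

Hence no infinite set $\mathcal D$ as in Section 3 exists: for each $c\ge5$, $\zeta^{\triangleleft}_{\mathfrak f_{c,d}}$ is uniform on $\mathcal P_K$ for at most finitely many $d$. This proves Theorem 2 and, with $K=\mathbb Q$, Theorem 1; Conjecture 2.2 is false. $\blacksquare$
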